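# Reduced and microlocal Bernstein–Sato polynomials on rational homology manifolds

## 1. Dividing by $s+1$ versus inverting $\partial_t$: the line, the cusp, the quadric cone

A function $f$ on a variety has a Bernstein–Sato polynomial $b(s)$, and $s+1$ always divides it. There are two ways to discard this factor. One can divide by it, which gives the reduced polynomial $\overline b(s)=b(s)/(s+1)$. Or one can make $\partial_t$ invertible in the definition, which gives a microlocal polynomial $\widetilde b(s)$. The first guess is that both procedures give the same polynomial, on smooth and singular ambient varieties alike. To test this guess we need the definitions. The setting is that of Bradley Dirks and Michael Perlman, "Microlocal Bernstein–Sato polynomials on singular ambient varieties", arXiv:2607.06376 (2026), extending Saito.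

**Set-up.** Let $Y$ be a smooth complex algebraic variety, $X\subseteq Y$ a closed irreducible subvariety, $d=\dim X$. Let $f\in\mathcal O_Y(Y)$ not vanish identically on $X$, with $V(f)\cap X\ne\emptyset$; in particular $d\ge1$. Write $\mathcal D=\mathcal D_Y$. Let $M=\mathrm{IC}_X$ be the regular holonomic $\mathcal D$-module underlying the intersection cohomology Hodge module of $X$, with Hodge filtration $F_\bullet$, let $p$ be the smallest index with $F_pM\neq0$, and put $N=F_pM$. Then $M$ is a simple $\mathcal D$-module and $N$ is a nonzero coherent $\mathcal O_Y$-submodule. For $X=Y$ smooth, $M=N=\mathcal O_Y$. All modules in these notes are sheaves on $Y$, quasi-coherent over $\mathcal O_Y$.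

Write $\tau=\partial_t$. The graph embedding $\Gamma\colon Y\to Y\times\mathbf A^1_t$ of $f$ gives $B=\mathcal B_f=\Gamma_+M=M[\tau]\delta$, and its partial microlocalization is $\widetilde B=\widetilde{\mathcal B}_f=M[\tau,\tau^{-1}]\delta$. For a vector field $\xi$ on $Y$ and $j\in\mathbf Z$,
$$\xi(m\tau^j\delta)=(\xi m)\tau^j\delta-\xi(f)\,m\tau^{j+1}\delta,\qquad t(m\tau^j\delta)=fm\tau^j\delta-j\,m\tau^{j-1}\delta .\tag{1}$$
One should think of $\delta$ as $\delta(t-f)$. Put $s=-\tau t$. From (1) one checks that $\tau t-t\tau=1$ and that $t,\tau^{\pm1},s$ commute with $\mathcal D$. Consequently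
$$s+1=-t\tau,\quad st=t(s-1),\quad s\tau=\tau(s+1),\quad (s+i)\tau^{-i}=\tau^{-i}s,\tag{2}$$
$$s(m\tau^{-j}\delta)=-j\,m\tau^{-j}\delta-fm\tau^{1-j}\delta .\tag{3}$$

**Definition.** Let $L=\mathcal D[s]N\delta\subseteq B$ and $\widetilde L=\mathcal D[s,\tau^{-1}]N\delta\subseteq\widetilde B$. The Bernstein–Sato polynomial $b=b_{(X,f)}$ is the monic minimal polynomial of $s$ on $\mathcal D[s]N\delta/\mathcal D[s]tN\delta$. The microlocal one, $\widetilde b=\widetilde b_{(X,f)}$, is the monic minimal polynomial of $s$ on $\mathcal D[s,\tau^{-1}]N\delta/\mathcal D[s,\tau^{-1}]\tau^{-1}N\delta$. The reduced one is $\overline b=b/(s+1)$.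

By (2), $tP(s)=P(s+1)t$ for a polynomial $P$, and $tn\delta=fn\delta$ with $fn\in N$. So $tL\subseteq L$ and $\mathcal D[s]tN\delta=tL$. In the same way $\mathcal D[s,\tau^{-1}]\tau^{-1}N\delta=\tau^{-1}\widetilde L$. Hence
$$b=\text{minimal polynomial of }s\text{ on }L/tL,\qquad \widetilde b=\text{minimal polynomial of }s\text{ on }\widetilde L/\tau^{-1}\widetilde L .\tag{4}$$
When $X=Y$ is smooth, these are Saito's $b_f$ and $\widetilde b_f$.

We use the following facts from Dirks and Perlman. In the set-up above, $(s+1)\mid b$. Moreover $\widetilde b\mid\overline b$, and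
$$\overline b/\widetilde b=\prod_{i=1}^m(s+k_i)\quad\text{with distinct positive integers }k_1,\dots,k_m .\tag{5}$$

**Test 1: $X=Y=\mathbf A^1$, $f=x$.** For $g\in\mathcal O$, $\partial_x(g\tau^{-1}\delta)=g'\tau^{-1}\delta-g\delta$, so $g\delta\in\tau^{-1}\widetilde L$ and $\widetilde b=1$. Also $g\tau\delta=g'\delta-\partial_x(g\delta)\in L$, so $(s+1)g\delta=-t(g\tau\delta)\in tL$ and $b\mid s+1$. Hence $b=s+1$ and $\overline b=1=\widetilde b$.

**Test 2: $X=Y=\mathbf A^1$, $f=x^2$.** Here $\partial_x(\tau^{-1}\delta)=-2x\delta$, so $x\delta\in\tau^{-1}\widetilde L$. Since $s\delta=-x^2\tau\delta$, we get $\partial_x(x\delta)=\delta-2x^2\tau\delta=(2s+1)\delta$. So $\widetilde b$ divides $s+\frac12$. Similarly $\partial_x(t\delta)=\partial_x(x^2\delta)=2x\delta-2x^3\tau\delta=2(s+1)x\delta$. Therefore $(s+1)(2s+1)\delta=\partial_x\big((s+1)x\delta\big)=\frac12\partial_x^2\,t\delta\in tL$, and $b$ divides $(s+1)(s+\frac12)$. Thus $\overline b/\widetilde b$ divides $s+\frac12$. By (5) it has only integer roots, so it is $1$.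

**Test 3: the cusp $X=V(y^2-x^3)\subseteq\mathbf A^2$, $f=x$.** Use right modules: tensoring with $\omega_Y$ changes neither polynomial, and (1) becomes $(m\tau^j\delta)\partial_i=(m\partial_i)\tau^j\delta+(\partial_if)m\tau^{j+1}\delta$ with $t,\tau,s$ given by the same formulas. The normalization is $u\mapsto(u^2,u^3)$. Formula (9) in Section 9 will show the following: $M^r$ is generated by elements $n_k$, the images of $u^k\,du$ ($k\ge0$); they span $N^r$; and $xn_k=n_{k+2}$, $yn_k=n_{k+3}$, and $k\,n_{k-1}+2n_{k+1}\partial_x+3n_{k+2}\partial_y=0$ for $k\ge0$. Since $f=x$, this relation gives, for every $j$,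
$$k\,n_{k-1}\tau^j\delta+2(n_{k+1}\tau^j\delta)\partial_x+3(n_{k+2}\tau^j\delta)\partial_y=2n_{k+1}\tau^{j+1}\delta .$$
Taking $j=-1$, we get $n_k\delta\in\tau^{-1}\widetilde L$ for all $k\ge1$. Taking $j=0$ and using $sn_k\delta=-n_{k+2}\tau\delta$, the cases $k=1$ and $k=2$ read
$$(2s+1)n_0\delta=-2(n_2\delta)\partial_x-3(n_3\delta)\partial_y,\qquad 2(s+1)n_1\delta=-2(n_3\delta)\partial_x-3(n_4\delta)\partial_y .$$
Since $n_{k+2}\delta=t\,n_k\delta$, the right sides lie in $tL$. The right side of the first also lies in $\tau^{-1}\widetilde L$. As $n_0,n_1$ generate $N^r$ over $\mathcal O_Y$, $b$ divides $(s+1)(s+\frac12)$ and $\widetilde b$ divides $s+\frac12$. As in Test 2, (5) forces $\widetilde b=\overline b$.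

**Test 4: the quadric cone $X=V(x_1^2+\dots+x_6^2)\subseteq\mathbf A^6$, $f=x_1$.** Dirks and Perlman give $b=(s+1)(s+4)$ and $\widetilde b=1$. So $\overline b=s+4\ne\widetilde b$, and the guess is false.

Saito proved $\widetilde b=\overline b$ when $X$ is smooth. The cusp is singular but topologically a manifold; the quadric cone, as we will see, is not one even rationally. This suggests a second guess: equality should hold when $X$ has the rational local homology of a manifold. This is the question Dirks and Perlman ask. The hypothesis is purely topological, whereas $b$ and $\widetilde b$ are built from $N$, the lowest piece of a Hodge filtration. The proof must connect the two.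

## 2. Rational homology manifolds and the two theorems

**Definition.** $X$ is a rational homology manifold (RHM) if for every $x\in X$ the group $H_i(X,X\setminus\{x\};\mathbf Q)$ is $\mathbf Q$ for $i=2d$ and $0$ otherwise.

Since $x$ has a conic neighborhood, $H_i(X,X\setminus\{x\})$ is the reduced homology $\widetilde H_{i-1}$ of the link of $x$. The cusp has link a circle, so it is an RHM. The surface $xz=y^2$ is $\mathbf C^2/\{\pm1\}$; its link at $0$ is $\mathbf{RP}^3$, a rational $3$-sphere, so it is an RHM. At the node of a nodal cubic the link is two circles and $H_2(X,X\setminus\{x\};\mathbf Q)=\mathbf Q^2$, so this is not an RHM. The link at the vertex of the quadric cone of Test 4 is the unit tangent bundle of $S^5$. Its Euler class is $\chi(S^5)=0$ times a generator, so it has the rational homology of $S^5\times S^4$. Hence $H_5(X,X\setminus\{0\};\mathbf Q)=\mathbf Q\ne0$ while $2d=10$, and the cone is not an RHM.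

Let $\nu\colon\bar X\to X$ be the normalization, $\Sigma=\nu(\mathrm{Sing}\,\bar X)$ and $S=\Sigma\cap V(f)$. As $\nu$ is finite and $\bar X$ is normal, $\Sigma$ is closed with $\dim\Sigma\le d-2$. Let $i_S\colon S\to Y$ be the inclusion. The dimension of the empty set is $-\infty$. We write $\mathrm{IC}_X$ also for the perverse sheaf $\mathrm{DR}(\mathrm{IC}_X)$, with $\mathbf C$-coefficients.

**Theorem A.** If $X$ is an RHM, then $\widetilde b_{(X,f)}=\overline b_{(X,f)}$ for all $f$ as in the set-up.

**Theorem B.** Let $X$ be arbitrary.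

1. If ${}^p\mathcal H^{-1}(i_S^*\mathrm{IC}_X)=0$, then $\widetilde b_{(X,f)}=\overline b_{(X,f)}$. The hypothesis is equivalent to $\dim\{x\in S:\mathcal H^j(\mathrm{IC}_X)_x\ne0\}\le-j-2$ for all $j$.
2. In general all $k_i\ge2$ in (5). So if $b_{(X,f)}$ has no integer root $\le-2$, then $\widetilde b_{(X,f)}=\overline b_{(X,f)}$.

## 3. Filtrations, direct images and perverse sheaves

**(V)** $B$ has a $\mathbf Q$-indexed, discrete, exhaustive, decreasing Kashiwara–Malgrange filtration $V^\bullet$ along $t=0$. Each $V^\alpha$ is coherent over $\mathcal D_Y[t,s]$, $tV^\alpha=V^{\alpha+1}$ for $\alpha>0$, $\tau V^\alpha\subseteq V^{\alpha-1}$, $s+\alpha$ is nilpotent on $\mathrm{gr}_V^\alpha B$, and $\mathrm{gr}_V^\alpha B$ is a regular holonomic $\mathcal D_Y$-module.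

For example, in Test 1 we have $\tau\delta=-\partial_x\delta$, so $B=\mathcal D\delta$. The filtration is $V^\alpha=B$ for $\alpha\le1$ and $V^\alpha=t^{k-1}B$ for $k-1<\alpha\le k$, $k\ge2$: on $t^{k-1}B$ we have $(s+k)t^{k-1}=t^{k-1}(s+1)=-t^k\tau$, which maps into $t^kB$.

**(H)** $B$ underlies a polarizable Hodge module whose strict support is the graph of $f|_X$, which is not contained in $\{t=0\}$. Its lowest nonzero Hodge piece is $N\delta$. The map $\tau\colon F_q\mathrm{gr}_V^\alpha B\to F_{q+1}\mathrm{gr}_V^{\alpha-1}B$ is surjective for $\alpha\le1$. For $\alpha<1$ this is part of the definition of Hodge modules; for $\alpha=1$ it holds because the morphism $\mathrm{can}$ is surjective and strict (Saito, *Modules de Hodge polarisables*, §§3.2, 5.1).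

**(D)** We use Saito's direct image theorem for projective morphisms, with strictness (loc. cit., 5.3.1), and the fact that a polarizable Hodge module with strict support is determined by its generic variation of Hodge structure. We also use the Riemann–Hilbert correspondence: the covariant functor $\mathrm{DR}$ is an exact equivalence from regular holonomic $\mathcal D$-modules to perverse sheaves, and it preserves supports.

**(P)** A complex $K$ lies in ${}^pD^{\le0}$ if $\dim\mathrm{Supp}\,\mathcal H^j(K)\le-j$ for all $j$; perverse means that $K$ and its Verdier dual both lie in ${}^pD^{\le0}$. A perverse sheaf whose support has dimension $\le e$ has $\mathcal H^j=0$ for $j<-e$. Since perverse sheaves are the heart of a t-structure, $\mathrm{Ext}^1(A,A')=\mathrm{Hom}(A,A'[1])$ for perverse $A,A'$. For an open inclusion $j$ and a closed inclusion $i$, the functors $j_!$ and $i^*$ preserve ${}^pD^{\le0}$, and $i_*$ and $j^*$ are t-exact. $\mathrm{IC}_X$ is simple. It is characterized by being $\mathbf C[d]$ on a dense smooth open subset of $X$, having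 support $X$ and cohomology in degrees $\ge-d$, and satisfying $\dim\mathrm{Supp}\,\mathcal H^j<-j$ for $j>-d$, together with the dual (cosupport) conditions.

For example, on a smooth curve $C$ the sheaf $\mathbf C_C[1]$ is $\mathrm{IC}_C$, while a skyscraper is perverse in degree $0$.

## 4. Computing rules for $L$ and $\widetilde L$

This section collects four identities that turn later arguments into one-line computations.

First, moving powers of $\tau^{-1}$ past $s$ by (2) gives
$$\tau^{-i}\widetilde L=\sum_{j\ge i}\mathcal D[s](N\tau^{-j}\delta),\qquad\widetilde L=L+\tau^{-1}\widetilde L,\qquad t\widetilde L=\tau^{-1}s\widetilde L\subseteq\widetilde L;\tag{6}$$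
the last one uses $t=-\tau^{-1}s$.

Second,
$$\widetilde L=L+\sum_{j\ge1}\mathcal D(N\tau^{-j}\delta).\tag{7}$$
By (3), $s(n\tau^{-j}\delta)=-jn\tau^{-j}\delta-fn\tau^{1-j}\delta$, and for $j=1$ the last term is in $L$. So the right side is $s$-stable. It contains all $N\tau^{-j}\delta$, $j\ge0$, hence equals $\widetilde L$ by (6).

Third, $\mathcal DN=M$, because $M$ is simple and $N\neq0$. By (1), $(\xi m)\tau^j\delta=(\xi+\xi(f)\tau)(m\tau^j\delta)$. Induction on the order of $P\in\mathcal D$ gives $(Pn)\tau^j\delta\in\mathcal D[\tau]N\delta$ for $n\in N$, $j\ge0$. Hence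
$$B=\mathcal D[\tau]N\delta=\bigcup_{k\ge0}B_k,\qquad B_k=\sum_{0\le i\le k}\tau^iL .\tag{8}$$

Fourth, each $B_k$ is stable under $\mathcal D,s,t$. Indeed $s\tau^i=\tau^i(s+i)$, and $t\tau^i=-(s+1)\tau^{i-1}=-\tau^{i-1}(s+i)$ for $i\ge1$, and $tL\subseteq L$.

All constructions here and below are compatible with restriction to open subsets of $Y$.

## 5. The roots of $b$ are negative

We need to evaluate $\widetilde b$ at integers $\ge0$ and get something nonzero. This is the only place where the Hodge property of $N$ enters through the $V$-filtration.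

**Lemma 1.** (i) $V^KB\subseteq L$ for some integer $K>1$. (ii) $N\delta\subseteq V^{>0}B$. (iii) $b$, hence also $\widetilde b$, has no root in $\mathbf Z_{\ge0}$.

**Step 1: (i), comparing $V$ with $L$.** $V^1B$ is coherent over $\mathcal D_Y[t,s]$, $Y$ is quasi-compact, and $B$ is the increasing union of the $\mathcal D_Y[t,s]$-submodules $B_k$. So $V^1B\subseteq B_k$ for some $k\ge1$. By (2), $t^i\tau^i=\pm\prod_{l=1}^i(s+l)$: for instance $t^2\tau^2=-t(s+1)\tau=-(s+2)t\tau=(s+2)(s+1)$, and so on. As $tL\subseteq L$,
$$V^{1+k}B=t^kV^1B\subseteq\sum_{0\le i\le k}t^{k-i}\,t^i\tau^iL\subseteq L .$$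
Take $K=1+k$.

**Step 2: (ii), the lowest Hodge piece is in positive $V$-order.** We have $N\delta=F_qB$ with $q$ the lowest index where $F_qB\ne0$. By (H), $F_q\mathrm{gr}_V^{\alpha-1}B=\tau F_{q-1}\mathrm{gr}_V^\alpha B=0$ for $\alpha\le1$. So $F_q\mathrm{gr}_V^\beta B=0$ for all $\beta\le0$, that is, $F_qB\cap V^\beta=F_qB\cap V^{>\beta}$. Since $V$ is exhaustive, a local section of $F_qB$ lies in some $V^\beta$; since $V$ is discrete, finitely many such steps bring it into $V^{>0}B$.

**Step 3: (iii), the conclusion for roots.** By (ii), $L\subseteq V^{>0}B$, as $V^{>0}B$ is $\mathcal D[s]$-stable. By (i), $V^{K+1}B=tV^KB\subseteq tL$. By (V), a finite product of factors $(s+\alpha)^{e_\alpha}$ with $0<\alpha<K+1$ maps $V^{>0}B$ into $V^{K+1}B\subseteq tL$. So $b$ divides this product (in particular $b$ exists), and all roots of $b$ are negative. Finally $\widetilde b\mid b$. $\square$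

## 6. The quotient $\widetilde B/B$ as $M[t]$, and the obstruction $E$

The two polynomials live on $L$ and on $\widetilde L$. The comparison is controlled by how much $\widetilde L\cap B$ exceeds $L$. Put
$$Q=\widetilde B/B=\bigoplus_{j\ge1}M\tau^{-j}\delta,\qquad E=(\widetilde L\cap B)/L .$$

**Lemma 2.** If $E=0$, then $\widetilde b=\overline b$.

*Proof.* Let $n\in N$. By (4), $\widetilde b(s)n\delta\in\tau^{-1}\widetilde L$, so $\tau\widetilde b(s)n\delta\in\widetilde L$. It also lies in $B$, so it lies in $\widetilde L\cap B=L$. Hence $(s+1)\widetilde b(s)n\delta=-t\,\tau\widetilde b(s)n\delta\in tL$. As $s$ commutes with $\mathcal D$, this gives $b\mid(s+1)\widetilde b$. Since $\widetilde b\mid b/(s+1)$ and both are monic, equality holds. $\square$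

So we want $E=0$. To compute with $Q$, read $\tau^{-1}$ as integration in $t$: then $\tau^{-j}\delta$ behaves like $(t-f)^{j-1}/(j-1)!$.

**Lemma 3.** Let $\mathcal D$ act on the coefficients of $M[t]$, let $t$ act by multiplication and $\tau$ by $d/dt$. Then
$$\Theta\colon Q\to M[t],\qquad m\tau^{-j}\delta\mapsto\frac{(t-f)^{j-1}}{(j-1)!}\,m$$
is an isomorphism compatible with $\mathcal D,t,\tau$. Consequently $t$ is injective on $Q$, and
$$\kappa\colon Q\to M,\qquad\kappa(m\tau^{-j}\delta)=\frac{(-1)^{j-1}}{(j-1)!}f^{j-1}m$$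
is a surjective $\mathcal D$-linear map with kernel $tQ$. The map $\widetilde L\to Q$ is surjective.

**Step 1: $\Theta$ is an isomorphism.** Write $e_j=(t-f)^{j-1}/(j-1)!$ for $j\ge1$, $e_0=0$. For a vector field, $\xi(e_jm)=e_j\,\xi m-e_{j-1}\xi(f)m$. For $t$, writing $t=f+(t-f)$, we get $te_jm=e_jfm+j\,e_{j+1}m$. For $\tau$, $\frac{d}{dt}e_j=e_{j-1}$. These are the formulas (1) in $Q$. For each $k$, $\Theta$ maps $\bigoplus_{1\le j\le k}M\tau^{-j}\delta$ to polynomials of degree $<k$, and on the coefficient of $t^{k-1}$ the summand $M\tau^{-k}\delta$ contributes $m/(k-1)!$. By induction on $k$, $\Theta$ is bijective.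

**Step 2: $t$ and $\kappa$.** On $M[t]$, $t$ is injective and $M[t]/tM[t]=M$ by evaluation at $t=0$, which is $\mathcal D$-linear. Under $\Theta$ this evaluation is $\kappa$.

**Step 3: surjectivity of $\widetilde L\to Q$.** On $M[t]$ we have $s(mt^{k-1})=-\frac{d}{dt}(mt^k)=-k\,mt^{k-1}$. Let $I\subseteq M[t]$ be the image of $\widetilde L$; it is stable under $\mathcal D$ and $s$. For $n\in N$ it contains $(t-f)^{k-1}n$, and $\prod_{i=1}^{k-1}(s+i)$ kills the terms of degree $<k-1$ in $t$ and multiplies $t^{k-1}n$ by $\prod_{i=1}^{k-1}(i-k)\ne0$. So $t^{k-1}n\in I$ for all $n\in N$, and $\mathcal DN=M$ gives $t^{k-1}M\subseteq I$. $\square$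

Now put
$$W=\widetilde L/(L+t\widetilde L).$$
As $\kappa$ kills $L\subseteq B$ and $t\widetilde L$, Lemma 3 gives a $\mathcal D$-linear surjection $\kappa\colon W\to M$, $[n\tau^{-1}\delta]\mapsto n$. Let $W'=\ker(\kappa\colon W\to M)$.

**Lemma 4.**
(a) $s=-1$ on $W$; $[n\tau^{-j-1}\delta]=\frac{(-1)^j}{j!}[f^jn\tau^{-1}\delta]$ in $W$ for $n\in N$, $j\ge0$; and $W=\mathcal D\cdot[N\tau^{-1}\delta]$.
(b) $E=\bigoplus_{k\ge1}E_k$ with $E_k=\ker(s+k\mid E)$. Moreover $tE_k=E_{k+1}$ for $k\ge1$, and $E_1\cong E/tE\cong W'$. In particular $W'=0$ implies $E=0$.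
(c) $E_k=0$ for $k\gg0$, and $W'$ and $W$ are regular holonomic.
(d) $\mathrm{Supp}\,W'\subseteq V(f)$.

**Step 1: (a), generators of $W$.** From $t(n\tau^{-j}\delta)=fn\tau^{-j}\delta+jn\tau^{-j-1}\delta$ we get $[n\tau^{-j-1}\delta]=-\frac1j[fn\tau^{-j}\delta]$ for $j\ge1$; iterate. With (7) this shows that $W$ is generated over $\mathcal D$ by $[N\tau^{-1}\delta]$. By (3), $(s+1)n\tau^{-1}\delta=-fn\delta\in L$. Since $s$ commutes with $\mathcal D$, $s=-1$ on $W$.

**Step 2: (b), splitting $E$ by eigenvalues of $s$.** By (3), $(s+k)(n\tau^{-k}\delta)=-fn\tau^{1-k}\delta$. So the class of $n\tau^{-k}\delta$ in $\widetilde L/L$ is killed by $(s+1)\cdots(s+k)$. By (7) these classes generate $\widetilde L/L$ over $\mathcal D$. Since the factors are distinct, $\widetilde L/L$ is the direct sum of its subspaces $\ker(s+k)$, $k\ge1$, and so is its $s$-stable submodule $E$. From $(s+k+1)t=t(s+k)$ we get $tE_k\subseteq E_{k+1}$.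

The operator $t$ acts on the exact sequence $0\to E\to\widetilde L/L\to Q\to0$ (the right map is onto by Lemma 3, with kernel $E$ by definition). As $t$ is injective on $Q$, the snake lemma gives
$$0\to E/tE\to W\xrightarrow{\ \kappa\ }Q/tQ=M\to0 .$$
So $E/tE\cong W'$, compatibly with $s$. By (a), $s=-1$ on
$$E/tE=E_1\oplus\bigoplus_{k\ge2}E_k/tE_{k-1},$$
while $s=-k$ on the $k$-th summand. So $E_k=tE_{k-1}$ for $k\ge2$, and $E/tE=E_1$. If $W'=0$, then $E_1=0$, so all $E_k=t^{k-1}E_1$ vanish.

**Step 3: (c), finiteness.** $E\subseteq B/L$, and $B/L$ is a quotient of $B/V^KB$ by Lemma 1(i). On $B/V^KB$ the operator $s$ is locally finite with generalized eigenvalues $-\alpha$, $\alpha<K$, and its generalized $(-1)$-eigenspace is isomorphic to $\mathrm{gr}_V^1B$, because $K>1$. Taking generalized eigenspaces is exact on locally finite $\mathbf C[s]$-modules. So $E_k=0$ for $k\ge K$. Also $W'\cong E_1$ is a submodule of a quotient of $\mathrm{gr}^1_VB$, hence regular holonomic. $W$ is an extension of $M$ by $W'$.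

**Step 4: (d), what happens where $f\ne0$.** Where $f$ is invertible, (3) with $j=0$ gives $\tau n\delta=-s(f^{-1}n)\delta\in L$ for $n\in N$. As $\tau s=(s-1)\tau$, this gives $\tau L\subseteq L$. So $L=B$ by (8), $E=0$ and $W'=0$ there. $\square$

We have reduced everything to one statement: *$\kappa\colon W\to M$ is injective.*

## 7. First-order relations lift to $W$; second-order relations need not

The sensible first attempt is to invert $\kappa$ by hand, sending $n\in N$ to $[n\tau^{-1}\delta]$ and extending $\mathcal D$-linearly. This is well defined on $M$ if every relation $\sum P_in_i=0$ in $M$ gives $\sum P_i[n_i\tau^{-1}\delta]=0$ in $W$.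

**Lemma 5.** Suppose that on an open set $U\subseteq Y$ the kernel of $\mathcal D\otimes_{\mathcal O}N\to M$ is generated over $\mathcal D$ by elements $1\otimes n_0+\sum_i\xi_i\otimes n_i$ with $\xi_i$ vector fields. Then $W'|_U=0$.

*Proof.* Consider $\mathcal D\otimes_{\mathcal O}N\to W$, $P\otimes n\mapsto P[n\tau^{-1}\delta]$; it is onto by Lemma 4(a). If $n_0+\sum\xi_in_i=0$ in $M$, then by (1)
$$n_0\tau^{-1}\delta+\sum_i\xi_i(n_i\tau^{-1}\delta)=-\sum_i\xi_i(f)n_i\delta\in L,$$
which is zero in $W$. So the map factors through a surjection $M\to W$. Its composition with $\kappa$ is the identity on $N$, hence on $M=\mathcal DN$. A surjection with a left inverse is an isomorphism, and its inverse is $\kappa$. $\square$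

For $X=Y$ smooth, $M=N=\mathcal O_Y$, and the relations are generated locally by $\partial_i\otimes1$. So $W'=0$, $E=0$, and Lemma 2 gives $\widetilde b=\overline b$ in this case.

Here is where the attempt stops. For two vector fields, (1) gives
$$\xi\eta(n\tau^{-1}\delta)=(\xi\eta n)\tau^{-1}\delta-\xi(f)\eta(f)\,n\tau\delta-\big[\xi(f)\,\eta(n\delta)+\xi\big(\eta(f)n\delta\big)\big],$$
using $(\eta n)\delta=\eta(n\delta)+\eta(f)n\tau\delta$. The bracket is in $L$. So a relation $\sum_i\xi_i\eta_in_i+\cdots=0$, with terms of order $\le1$ in the dots, leaves $-\sum_i\xi_i(f)\eta_i(f)n_i\tau\delta$ modulo $L$. This involves $\tau\delta$, and nothing puts it into $L+t\widetilde L$. The problem does occur. For the quadric cone of Test 4, the relations among sections of $N$ are not generated in order $\le1$; otherwise Lemma 5 with $U=Y$ would give $W'=0$, and Lemmas 4(b) and 2 would give $\widetilde b=\overline b$.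

So we do not try to control the relations everywhere. Instead, $W$ is an extension of the simple module $M$ by $W'$, and we use three separate facts about this extension. First, $W$ has no nonzero quotient supported on $V(f)$; in particular $W'$, if nonzero, cannot be a direct summand. Second, relations are first-order away from a set of codimension two in $X$, so $W'$ is small. Third, if $X$ is an RHM, there are no nonsplit extensions of $M$ by something this small.

## 8. No quotient of $W$ lives on $V(f)$

**Key Lemma 6.** $W$ has no nonzero $\mathcal D$-module quotient supported on $V(f)$.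

Let $\rho\colon\widetilde L\to W\to F$ be such a quotient. It is $\mathcal D$-linear, $\rho(L)=0$, and $\rho(sv)=-\rho(v)$ by Lemma 4(a).

**Step 1: $\rho$ kills a high power of $\tau^{-1}$.** The image $\rho(N\tau^{-1}\delta)$ is a coherent $\mathcal O_Y$-module supported on $V(f)$. As $Y$ is quasi-compact, it is killed by some $f^r$. By Lemma 4(a), $\rho(n\tau^{-j-1}\delta)=\frac{(-1)^j}{j!}f^j\rho(n\tau^{-1}\delta)=0$ for $j\ge r$. By (6) and $\rho s=-\rho$, $\rho(\tau^{-r-1}\widetilde L)=0$.

**Step 2: descend with $\widetilde b$.** Suppose $i\ge1$ and $\rho(\tau^{-i-1}\widetilde L)=0$. For $v=\tau^{-i}w$ with $w\in\widetilde L$, (2) gives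
$$\widetilde b(s+i)v=\tau^{-i}\widetilde b(s)w\in\tau^{-i-1}\widetilde L,$$
so $0=\rho(\widetilde b(s+i)v)=\widetilde b(i-1)\rho(v)$. Since $i-1\ge0$, Lemma 1(iii) gives $\widetilde b(i-1)\ne0$, so $\rho(v)=0$. Thus $\rho(\tau^{-i}\widetilde L)=0$. Descending from $i=r$ to $i=1$ (if $r=0$, Step 1 already suffices) we get $\rho(\tau^{-1}\widetilde L)=0$.

**Step 3: conclude.** By (6), $\widetilde L=L+\tau^{-1}\widetilde L$, so $\rho=0$. $\square$

## 9. $W'$ is supported in codimension two

**Lemma 7.** $\mathrm{Supp}\,W'\subseteq\Sigma$. Hence $\mathrm{Supp}\,W'\subseteq S=\Sigma\cap V(f)$, which has dimension $\le d-2$.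

Let $Y^\circ=Y\setminus\Sigma$, $Z=\nu^{-1}(X\setminus\Sigma)$, and let $\pi\colon Z\to Y^\circ$ be induced by $\nu$. Then $Z$ is smooth of dimension $d$, and $\pi$ is finite and birational onto $X\setminus\Sigma$. The goal is a presentation of $M|_{Y^\circ}$ by generators in $N$ with first-order relations.

**Step 1: $M|_{Y^\circ}$ is the direct image of the constant Hodge module on $Z$.** The sections of $M$ supported on $\Sigma$ form a $\mathcal D$-submodule different from $M$, hence zero. So $N|_{Y^\circ}\ne0$, and it is the lowest nonzero Hodge piece of $M|_{Y^\circ}$. Next, $\pi_*\mathbf C_Z[d]$ has cohomology only in degree $-d$, so the strict support conditions hold. It is self-dual, because $\pi_*=\pi_!$ and $\mathbf C_Z[d]$ is self-dual, so the cosupport conditions hold as well. On a dense open subset of $X$ it is $\mathbf C[d]$. So $\pi_*\mathbf C_Z[d]=\mathrm{IC}_{X\setminus\Sigma}$. By (D), $\mathcal H^i\pi_+$ of the constant Hodge module on $Z$ vanishes for $i\ne0$, and for $i=0$ it is a polarizable Hodge module with strict support $X\setminus\Sigma$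 and generic variation the constant one. Hence it is the IC Hodge module of $X\setminus\Sigma$, up to an index shift of $F$.

**Step 2: the presentation and the lowest piece.** Use right modules $M^r=\omega_Y\otimes M$, $N^r=\omega_Y\otimes N$, and so on. Work locally on $Y^\circ$ with étale coordinates $y_1,\dots,y_n$, where $n=\dim Y$, and put $\pi_i=y_i\circ\pi$. Normalize $F_q\omega_Z=\omega_Z$ for $q\ge0$ and $0$ for $q<0$. Resolve $\omega_Z$ by $\Omega_Z^{d+\bullet}\otimes\mathcal D_Z$, filtered by $\Omega_Z^{d+i}\otimes F_{q+i}\mathcal D_Z$, and tensor with $\mathcal D_{Z\to Y}=\mathcal O_Z\otimes_{\pi^{-1}\mathcal O_Y}\pi^{-1}\mathcal D_Y$. Since $\pi$ is finite, $\pi_*$ is exact here. So the filtered direct image of $\omega_Z$ is represented by the complex $\pi_*\Omega_Z^{d+\bullet}\otimes_{\mathcal O_Y}\mathcal D_Y$ with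
$$F_q(\pi_*\Omega_Z^{d+i}\otimes\mathcal D_Y)=\pi_*\Omega_Z^{d+i}\otimes F_{q+i}\mathcal D_Y,\qquad\eta\otimes P\mapsto d\eta\otimes P+\sum_i(d\pi_i\wedge\eta)\otimes\partial_iP .$$
The form of the differential comes from $\partial_{z}\cdot1=\sum_i\partial_z(\pi_i)\,\partial_i$ in $\mathcal D_{Z\to Y}$ for a coordinate field $\partial_z$ on $Z$. Hence on $Y^\circ$
$$M^r=\mathrm{coker}\big(\pi_*\Omega_Z^{d-1}\otimes\mathcal D_Y\to\pi_*\omega_Z\otimes\mathcal D_Y\big).\tag{9}$$
By strictness, $F_q$ of this cokernel is the image of $\pi_*\omega_Z\otimes F_q\mathcal D_Y$. This vanishes for $q<0$. For $q=0$ it is the image of $\pi_*\omega_Z\otimes1$, which is nonzero since it generates $M^r$. So $N^r$ is the image of $\pi_*\omega_Z\otimes1$.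

For the cusp, $Z=\mathbf A^1$, $\pi=(u^2,u^3)$, $\Sigma=\emptyset$, and $\eta=u^k$ gives exactly the relations of Test 3.

**Step 3: the relations (9) lift to $W$.** In the coordinates $y_i$ the right action of $\partial_i$ is minus the left action, so
$$(m\tau^j\delta)\partial_i=(m\partial_i)\tau^j\delta+(\partial_if)m\tau^{j+1}\delta,$$
and $t,\tau,s$ are given by the same formulas as before. Consider
$$\pi_*\omega_Z\otimes\mathcal D_Y\to W^r,\qquad n\otimes P\mapsto[n\tau^{-1}\delta]P,$$
where $n$ also denotes its image in $N^r$. It is surjective by Lemma 4(a). For $\eta\in\pi_*\Omega_Z^{d-1}$ we have $d\eta+\sum_i(d\pi_i\wedge\eta)\partial_i=0$ in $M^r$, so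
$$d\eta\,\tau^{-1}\delta+\sum_i\big((d\pi_i\wedge\eta)\tau^{-1}\delta\big)\partial_i=\sum_i(\partial_if)(d\pi_i\wedge\eta)\,\delta=\big(d(f\circ\pi)\wedge\eta\big)\delta\in N^r\delta\subseteq L^r .$$
This is zero in $W^r$. By (9) the map factors through a surjection $M^r\to W^r$. Its composition with $\kappa\colon W^r\to M^r$ is the identity on $N^r$, hence on $M^r=N^r\mathcal D_Y$. Therefore $\kappa$ is an isomorphism on $Y^\circ$, that is, $W'|_{Y^\circ}=0$. This is the mechanism of Lemma 5, in right-module form.

**Step 4: combine.** With Lemma 4(d), $\mathrm{Supp}\,W'\subseteq\Sigma\cap V(f)=S$. $\square$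

## 10. Splitting on a rational homology manifold: proof of Theorem A

**Step 1: if $X$ is an RHM, then $\mathrm{IC}_X=\mathbf C_X[d]$.** This is where the topology enters. Let $\omega_X^\bullet$ be the dualizing complex, so that $\mathcal H^{-i}(\omega_X^\bullet)_x=H_i(X,X\setminus\{x\};\mathbf C)$. By hypothesis this is nonzero only for $i=2d$, where it is one-dimensional. For a small contractible conic neighborhood $U$ of $x$,
$$\mathcal H^{-2d}(\omega_X^\bullet)_x=H^{BM}_{2d}(U)=H^{BM}_{2d}(U_{\mathrm{reg}}),$$
because $\dim_{\mathbf R}\mathrm{Sing}\,U\le2d-2$, so that $H^{BM}_{2d}$ and $H^{BM}_{2d-1}$ of $\mathrm{Sing}\,U$ vanish in the long exact sequence. This space has as basis the fundamental classes of the local irreducible components of $X$ at $x$. As it is one-dimensional, there is just one such component, and the space is spanned by the fundamental class of $X$. Hence the fundamental class $\mathbf C_X[2d]\to\omega_X^\bullet$ is an isomorphism on all stalks, and $\mathbf C_X[d]$ is Verdier self-dual. Its only cohomology sheaf is in degree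 $-d$, so it satisfies the strict support conditions characterizing $\mathrm{IC}_X$. By self-duality it satisfies the cosupport conditions too. Thus $\mathbf C_X[d]=\mathrm{IC}_X$.

**Step 2: the extension $W$ splits.** By Lemmas 4(c) and 7, $0\to W'\to W\to M\to0$ is an exact sequence of regular holonomic modules with $\dim\mathrm{Supp}\,W'\le d-2$ (so $W'=0$ if $d=1$). Put $\mathcal F=\mathrm{DR}(W')$, a perverse sheaf supported on $S\subseteq X$. By (P), $\mathcal H^j(\mathcal F)=0$ for $j<2-d$. The extension class lies in
$$\mathrm{Ext}^1(\mathrm{IC}_X,\mathcal F)=\mathrm{Hom}(\mathbf C_X[d],\mathcal F[1])=\mathbf H^{1-d}(X,\mathcal F)=0,$$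
because $\mathcal F$ has no cohomology sheaves in degrees $\le1-d$. So $W\cong W'\oplus M$.

**Step 3: the summand is a forbidden quotient.** By Step 2, $W'$ is a quotient of $W$, and it is supported on $V(f)$. By Key Lemma 6, $W'=0$. By Lemma 4(b), $E=0$. By Lemma 2, $\widetilde b_{(X,f)}=\overline b_{(X,f)}$. $\blacksquare$

## 11. The stalks of $\mathrm{IC}_X$ along $S$: proof of Theorem B

Without the RHM hypothesis the extension need not split, but we can still bound $W'$.

**Proposition 8.** For arbitrary $X$, $\mathrm{DR}(W')$ is a quotient of ${}^p\mathcal H^{-1}(i_S^*\mathrm{IC}_X)$.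

**Step 1: the largest extension in sight.** Let $j\colon Y\setminus S\to Y$ be the inclusion and $P={}^p\mathcal H^0(j_!j^*\mathrm{IC}_X)$. Take the perverse cohomology sequence of the triangle $j_!j^*\mathrm{IC}_X\to\mathrm{IC}_X\to i_{S*}i_S^*\mathrm{IC}_X$. The first and third terms lie in ${}^pD^{\le0}$. So ${}^p\mathcal H^0(i_S^*\mathrm{IC}_X)$ is a quotient of the simple object $\mathrm{IC}_X$ supported on $S\subsetneq X$, hence zero. Since ${}^p\mathcal H^{-1}(\mathrm{IC}_X)=0$, we obtain
$$0\to{}^p\mathcal H^{-1}(i_S^*\mathrm{IC}_X)\to P\to\mathrm{IC}_X\to0 .\tag{10}$$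

**Step 2: a map $P\to\mathrm{DR}(W)$ over $\mathrm{IC}_X$.** For $G$ perverse on $Y$, since $j_!j^*\mathrm{IC}_X\in{}^pD^{\le0}$,
$$\mathrm{Hom}(P,G)=\mathrm{Hom}(j_!j^*\mathrm{IC}_X,G)=\mathrm{Hom}(j^*\mathrm{IC}_X,j^*G).\tag{11}$$
By Lemma 7, $\kappa$ is an isomorphism off $S$. Its inverse there gives, by (11) with $G=\mathrm{DR}(W)$, a map $P\to\mathrm{DR}(W)$. It is compatible with the maps to $\mathrm{IC}_X$: by (11) with $G=\mathrm{IC}_X$, two maps $P\to\mathrm{IC}_X$ that agree on $Y\setminus S$ agree.

**Step 3: it is onto.** The cokernel of $P\to\mathrm{DR}(W)$ is supported on $S$. Under Riemann–Hilbert it corresponds to a quotient of $W$ supported on $S\subseteq V(f)$, hence is zero by Key Lemma 6. So $P\to\mathrm{DR}(W)$ is onto and lies over $\mathrm{IC}_X$. Therefore it maps the kernel of $P\to\mathrm{IC}_X$ onto the kernel of $\mathrm{DR}(W)\to\mathrm{IC}_X$. By (10) the first kernel is ${}^p\mathcal H^{-1}(i_S^*\mathrm{IC}_X)$; the second is $\mathrm{DR}(W')$. $\square$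

**Proof of Theorem B, part 1.** If ${}^p\mathcal H^{-1}(i_S^*\mathrm{IC}_X)=0$, then $W'=0$ by Proposition 8, so $E=0$ by Lemma 4(b) and $\widetilde b=\overline b$ by Lemma 2. For the reformulation: by Step 1 above, $i_S^*\mathrm{IC}_X\in{}^pD^{\le-1}$ always. So the hypothesis says that $i_S^*\mathrm{IC}_X\in{}^pD^{\le-2}$. By the definition of ${}^pD^{\le0}$, shifted by two, this means $\dim\{x\in S:\mathcal H^j(\mathrm{IC}_X)_x\ne0\}\le-j-2$ for all $j$. $\blacksquare$

Theorem A is also a case of this: for an RHM the only nonzero stalk degree is $j=-d$, and $\dim S\le d-2$.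

**Proof of Theorem B, part 2.** By Lemma 4(c) choose $m\ge0$ with $E_k=0$ for all $k>m$. As in Lemma 2, for $n\in N$ we have $\tau\widetilde b(s)n\delta\in\widetilde L\cap B$. So $(s+1)\widetilde b(s)n\delta=-t\,\tau\widetilde b(s)n\delta$, and hence $(s+1)\widetilde b(s)L\subseteq t(\widetilde L\cap B)$. Since $\prod_{k=1}^m(s+k)$ kills $E$ and $(s+k+1)t=t(s+k)$,
$$\prod_{k=1}^m(s+k+1)\cdot t(\widetilde L\cap B)=t\prod_{k=1}^m(s+k)(\widetilde L\cap B)\subseteq tL .$$
So $b$ divides $(s+1)\,\widetilde b(s)\prod_{k=2}^{m+1}(s+k)$. Canceling $(s+1)\widetilde b$, the polynomial $\prod_i(s+k_i)=\overline b/\widetilde b$ divides $\prod_{k=2}^{m+1}(s+k)$, and all $k_i\ge2$. Each $-k_i$ is a root of $b$, so there are no $k_i$ if $b$ has no integer root $\le-2$; then $\widetilde b=\overline b$. $\blacksquare$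

## 12. Smooth normalizations, determinantal varieties, and the quadric cone again

If the normalization of $X$ is smooth, for example if $X$ is any irreducible curve, then $\Sigma=\emptyset$, so $S=\emptyset$ and Theorem B(1) gives equality for all $f$. The nodal cubic shows that such an $X$ need not be an RHM.

Here is a family where $\Sigma\ne\emptyset$. Let $X$ be the variety of $m\times n$ matrices of rank $\le r$, with $1\le r<m\le n$ and $m+n$ odd. It is normal, with singular locus the matrices of rank $<r$. Let $O_k$ be the stratum of matrices of rank $k$; then $\dim O_k=k(m+n-k)$. The resolution $\{(A,U):\mathrm{im}\,A\subseteq U,\ \dim U=r\}\to X$ has fiber $\mathrm{Gr}(r-k,m-k)$ over $O_k$, and it is small: for $k<r$,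
$$2(r-k)(m-r)<(r-k)(m+n-r-k)=\mathrm{codim}_XO_k,$$
since this says $m-r<n-k$. So $\mathrm{IC}_X$ is the direct image of $\mathbf C[d]$, and its stalk on $O_k$ is $H^*(\mathrm{Gr}(r-k,m-k))$ shifted by $d$, which lives only in degrees $\equiv d$ mod $2$. As $m+n$ is odd, one of $k$ and $m+n-k$ is even, so all $\dim O_k$ are even, and in particular $d$ is. For $k<r$ and $\mathcal H^j|_{O_k}\ne0$ the strict support condition $\dim O_k\le-j-1$ has an even left side and an odd right side, so it improves to $\dim O_k\le-j-2$. Theorem B(1) gives equality for all $f$. For $(m,n,r)=(2,3,1)$ the stalk at $0$ is $H^*(\mathbf P^1)$ up to shift, of rank two. So $\mathrm{IC}_X\neq\mathbf C_X[d]$, and $X$ is not an RHM by Step 1 of Section 10. The RHM condition is therefore sufficient but not necessary.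

The hypothesis of Theorem B(1) cannot simply be dropped. For the quadric cone of Test 4, $d=5$ and $S=\{0\}$. The stalk of $\mathrm{IC}_X$ at the vertex is the primitive cohomology of the $4$-dimensional quadric: $H^0$, and a one-dimensional piece of $H^4$ (as $\dim H^4=2$ and $\dim H^2=1$), placed in degrees $-5$ and $-1$. So ${}^p\mathcal H^{-1}(i_S^*\mathrm{IC}_X)=\mathbf C\ne0$, and equality fails, with $k_1=4$. The modules of these notes can be read off. $W'\ne0$, since otherwise equality would hold. By Proposition 8, $\mathrm{DR}(W')$ is then the skyscraper $\mathbf C$ at $0$. Moreover $E_1,E_2,E_3$ are all nonzero. Indeed, if one of them vanished, then $E_3=0$, hence $E_k=0$ for all $k\ge3$ by Lemma 4(b). The proof of part 2 with $m=2$ would then make $s+4$ divide $(s+2)(s+3)$.
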